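\title{Property FA without hereditary FA for the units of $\mathbb{Z}\,\mathrm{SL}(2,3)$}

\begin{abstract}
We show that the unit group of the integral group ring of $\mathrm{SL}(2,3)$ fixes a vertex in every action on a tree without inversions, although one of its subgroups of finite index maps onto $\mathbb{Z}$. This answers a question of B\"achle, Janssens, Jespers, Kiefer and Temmerman on cut groups. The proof reduces property FA to the simple components of the rational group algebra, lifts a congruence subgroup of $\mathrm{SL}_2(\mathbb{Z}[\omega])$ to units of the group ring, and finds among the lifted elements six generators of finite order of a lattice in $\mathrm{PSL}_2(\mathbb{C})$ whose relations force a fixed vertex. We also show that $\mathrm{SL}(2,3)$ is the only such cut group of order at most $24$, and that the groups $\mathrm{SL}(2,3)\times C_2^n$ are examples as well.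
\end{abstract}

\section{Introduction}

A group acts on a tree \emph{without inversions} if no element interchanges the two endpoints of an edge. A group $\Gamma$ has Serre's \emph{property FA} if every action of $\Gamma$ on a tree, by automorphisms and without inversions, has a global fixed vertex. The group $\mathbb{Z}$ translates a line, and an amalgam $A*_CB$ with $A\ne C\ne B$ acts on a tree whose vertex stabilizers are the conjugates of $A$ and $B$. So a group with FA neither maps onto $\mathbb{Z}$ nor splits as such an amalgam: FA measures indecomposability. The property passes from a subgroup of finite index to the whole group, but not in the other direction (Example~\ref{ex:triangle}). One therefore says that $\Gamma$ has \emph{property HFA} (hereditary FA) if every subgroup of finite index in $\Gamma$ has FA.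

For a finite group $G$ let $\mathbb{Z}G$ be the integral group ring and $\mathcal{U}(\mathbb{Z}G)$ its unit group. The group $G$ is a \emph{cut group} if the center of $\mathcal{U}(\mathbb{Z}G)$ is finite. Equivalently, for every $g\in G$ and every integer $j$ coprime to the order of $g$, the element $g^j$ is conjugate in $G$ to $g$ or to $g^{-1}$. Infinitely many central units give a map onto $\mathbb{Z}$ (Remark~\ref{rem:cut}), so cut groups are the only candidates for a unit group with FA. The following question is posed in~\cite{BJJKT}.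

\begin{quote}
\emph{Is there a finite cut group $G$ such that $\mathcal{U}(\mathbb{Z}G)$ has property FA but does not have property HFA?}
\end{quote}

The two properties see different things. Property HFA does not change on passing to subgroups or overgroups of finite index, and the unit groups of any two orders in $\mathbb{Q}G$ share a subgroup of finite index. So whether $\mathcal{U}(\mathbb{Z}G)$ has HFA depends only on the algebra $\mathbb{Q}G$, whereas FA may depend on the ring $\mathbb{Z}G$ itself. In the first cases the difference is invisible. For an abelian cut group and for $Q_8$ the unit group is finite. For $S_3$ and $D_8$ the component $M_2(\mathbb{Q})$ makes the units act on the tree of $\mathrm{GL}_2(\mathbb{Z})$ without a fixed vertex. For $A_4$ the units are commensurable with $\mathrm{SL}_3(\mathbb{Z})$, which has Kazhdan's property (T) and hence HFA. These cases suggest that FA and HFA coincide for unit groups, and below order $24$ they do. At order $24$ they do not.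

\begin{theorem}\label{thm:main}
The group $G=\mathrm{SL}(2,3)$ is a cut group, $\mathcal{U}(\mathbb{Z}G)$ has property FA, and $\mathcal{U}(\mathbb{Z}G)$ does not have property HFA.
\end{theorem}

\begin{theorem}\label{thm:small}
Up to isomorphism, $\mathrm{SL}(2,3)$ is the only cut group $G$ of order at most $24$ such that $\mathcal{U}(\mathbb{Z}G)$ has FA but not HFA.
\end{theorem}

\begin{theorem}\label{thm:components}
\begin{enumerate}
\item[(a)] For any finite group $G$, the group $\mathcal{U}(\mathbb{Z}G)$ has FA if and only if its image in every simple component of $\mathbb{Q}G$ has FA.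
\item[(b)] For every $n\ge0$ the group $\mathrm{SL}(2,3)\times C_2^n$ is cut, and its unit group has FA but not HFA.
\end{enumerate}
\end{theorem}

Throughout, $\omega=e^{2\pi i/3}$, $K=\mathbb{Q}(\omega)$ and $\mathcal{O}=\mathbb{Z}[\omega]$. For $G=\mathrm{SL}(2,3)$ we have
\[
\mathbb{Q}G\cong\mathbb{Q}\oplus K\oplus\mathbb{H}\oplus M_2(K)\oplus M_3(\mathbb{Q}),
\]
with $\mathbb{H}$ the rational quaternions. By Theorem~\ref{thm:components}(a), proved in Section~\ref{sec:subdirect}, only the component $M_2(K)$ matters: the other images of the unit group are finite or have property (T). Modulo scalars, the image in $M_2(K)$ has finite index in $\mathrm{PGL}_2(\mathcal{O})$, so it is a lattice with cusps in $\mathrm{PSL}_2(\mathbb{C})$. The topology of cusped $3$-manifolds then rules out HFA (Section~\ref{sec:cusps}). The same argument shows where the difficulty lies. General facts about orders tell us only that the image contains some deep congruence subgroup, and such subgroups map onto $\mathbb{Z}$. To prove FA we must know the image precisely enough to find much torsion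 in it. Section~\ref{sec:lifting} lifts an explicit congruence subgroup to units of $\mathbb{Z}G$, up to an obstruction of order at most $2$. Section~\ref{sec:Delta} constructs a group $\Delta$ on six generators of finite order that has FA, has finite covolume, and has no subgroup of index $2$, so that the obstruction vanishes on it. That the ring matters is visible in Section~\ref{sec:small}: the group $Q_8\times C_3$, also of order $24$, has the same component $M_2(K)$, but its unit group maps onto $\mathbb{Z}$.

\section{Trees, property (T) and orders}\label{sec:prelim}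

\subsection*{Actions on trees}
All actions on trees are without inversions. For a set $X$ of automorphisms of a tree $T$, let $T^X$ be the set of vertices fixed by $X$; when nonempty it spans a subtree, because geodesics $[x,y]$ in $T$ are unique.

\begin{enumerate}
\item[(T1)] \emph{A group with a finite orbit of vertices fixes a vertex.} It preserves the finite subtree spanned by the orbit, hence its center, which is a vertex or an edge that is not inverted. So finite groups have FA, and a group with a finite-index subgroup that has FA has FA. Quotients of groups with FA have FA, and likewise for HFA.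
\item[(T2)] \emph{If $N\trianglelefteq Y$ and $T^N\neq\emptyset$, then $T^N$ is a $Y$-invariant subtree on which $Y/N$ acts.} So if $Y/N$ has FA and $N$ fixes a vertex, then $Y$ fixes a vertex.
\item[(T3)] (Helly property.) \emph{Finitely many pairwise intersecting subtrees have a common vertex.} For three subtrees choose $x_{rl}\in X_r\cap X_l$; the three geodesics between these points share a vertex, and each geodesic lies in one of the $X_r$. For more subtrees, replace two of them by their intersection and induct.
\item[(T4)] (Serre~\cite[I.6.5]{Serre}.) \emph{If $\Gamma$ is generated by $g_1,\dots,g_m$ and all $g_r$ and $g_rg_l$ fix vertices, then $\Gamma$ fixes a vertex.} Indeed, suppose that $g$ fixes a vertex, let $w$ be any vertex and $p$ the vertex of $T^g$ nearest to $w$. The path $[w,p]\cup[p,gw]$ does not backtrack, since otherwise the neighbor of $p$ toward $w$ would be fixed by $g$. So $p$ is the midpoint of $[w,gw]$. If $w$ is fixed by $g_rg_l$, then $g_lw=g_r^{-1}w$, and the midpoint of $[w,g_lw]$ is fixed by both $g_l$ and $g_r$. Now apply (T3) to the subtrees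 $T^{g_r}$. In particular, a finitely generated group without a fixed vertex contains an element without a fixed vertex.
\item[(T5)] An element $h$ without a fixed vertex is called \emph{hyperbolic}. It has an \emph{axis} $A_h$, a line on which it acts as a nontrivial translation and which is contained in every $h$-invariant subtree. One has $xA_h=A_{xhx^{-1}}$.
\item[(T6)] The groups $\mathbb{Z}$ and $D_\infty=\mathbb{Z}\rtimes C_2$ act on a line (subdivided, for $D_\infty$) without a fixed vertex. A group that maps onto one of them does not have FA. This applies to a finitely generated group with a nonzero homomorphism to $\mathbb{Q}$.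
\end{enumerate}

The smallest instance of the phenomenon in Theorem~\ref{thm:main} is a Euclidean triangle group, which will reappear inside the unit group.

\begin{example}\label{ex:triangle}
Let $\Delta_c$ be the group of maps of $\mathbb{C}$ generated by
\[
c_1(x)=\omega x-\omega,\qquad c_2(x)=\omega x+2,\qquad c_3(x)=\omega x-\omega^2 .
\]
A map $x\mapsto\omega x+\beta$ has cube $x\mapsto x+(1+\omega+\omega^2)\beta=x$, so $c_r^3=1$. Also $c_2c_3(x)=\omega^2x+1$, so $c_1c_2c_3=1$, and any two of the $c_r$ generate $\Delta_c$. The elements $c_1$, $c_2$ and $c_1c_2=c_3^{-1}$ have finite order, so they fix vertices in every action on a tree, and $\Delta_c$ has FA by (T4). On the other hand, the translations in $\Delta_c$ form a subgroup of index $3$, isomorphic to a subgroup of $(\mathcal{O},+)\cong\mathbb{Z}^2$, and nonzero because $c_2c_1^{-1}(x)=x+2+\omega$. This subgroup maps onto $\mathbb{Z}$. So $\Delta_c$ has FA but not HFA: torsion elements force the fixed vertex, and they are lost in a subgroup of finite index.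
\end{example}

A homomorphism on a normal subgroup of finite index extends, up to a multiple, exactly when nothing like the rotation in Example~\ref{ex:triangle} twists it.

\begin{lemma}[Transfer]\label{lem:transfer}
Let $N\trianglelefteq Y$ have finite index $r$, and let $f\colon N\to\mathbb{Q}$ be a homomorphism with $f(yny^{-1})=f(n)$ for all $y\in Y$, $n\in N$. Then $\tilde f(x)=f(x^r)$ defines a homomorphism $\tilde f\colon Y\to\mathbb{Q}$ with $\tilde f|_N=rf$.
\end{lemma}

\begin{proof}
Let $y_1,\dots,y_r$ represent the cosets $yN$. Write $xy_i=y_{x(i)}n_i(x)$ with $n_i(x)\in N$ and put $\varphi(x)=\sum_if(n_i(x))$. From $n_i(xx')=n_{x'(i)}(x)\,n_i(x')$ we see that $\varphi$ is a homomorphism. For $n\in N$ we have $n_i(n)=y_i^{-1}ny_i$, so $\varphi(n)=rf(n)$. Since $x^r\in N$, we get $r\varphi(x)=\varphi(x^r)=rf(x^r)$, that is, $\varphi=\tilde f$.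
\end{proof}

\subsection*{Property (T)}
A discrete group has Kazhdan's property (T) if every unitary representation with almost invariant unit vectors has a nonzero invariant vector. We use only the following facts.
\begin{enumerate}
\item[(K)] The groups $\mathrm{SL}_n(\mathbb{Z})$ for $n\ge3$, and $\mathrm{SL}_3(\mathcal{O}_F)$ for $F$ imaginary quadratic with ring of integers $\mathcal{O}_F$, have (T). Property (T) passes to subgroups and overgroups of finite index, to finite products and to quotients. For countable groups (T) implies FA~\cite{Watatani}. Hence countable groups with (T) have HFA.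
\end{enumerate}
As $\mathbb{Z}^\times$ and $\mathcal{O}_F^\times$ are finite, the corresponding groups $\mathrm{GL}_n$ have (T) too.

\subsection*{Orders}
An \emph{order} in a finite-dimensional semisimple $\mathbb{Q}$-algebra $A$ is a subring with $1$ that is finitely generated as an abelian group and spans $A$. The simple components of $\mathbb{Q}G$ are the algebras $\mathbb{Q}Ge$ with $e$ a primitive central idempotent; a surjection of $\mathbb{Q}G$ onto a simple algebra identifies that algebra with a component. In particular, components of $\mathbb{Q}[G/N]$ are components of $\mathbb{Q}G$.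
\begin{enumerate}
\item[(O1)] \emph{If $R\subseteq S$ are orders in $A$, then $[\mathcal{U}(S):\mathcal{U}(R)]<\infty$.} Choose $k\ge1$ with $kS\subseteq R$. The units of $S$ in $1+kS$ form the kernel of a map to the finite group $\mathcal{U}(S/kS)$, and this subgroup lies in $R$. Since the intersection of two orders is an order, the unit groups of any two orders in $A$ are commensurable.
\item[(O2)] \emph{Unit groups of orders are finitely generated.}
\item[(O3)] \emph{$\mathcal{U}(\mathbb{Z}G)$ has finite index in $\prod_e\mathcal{U}(\mathbb{Z}Ge)$, and its image in $\mathbb{Q}Ge$ has finite index in $\mathcal{U}(S)$ for every order $S\supseteq\mathbb{Z}Ge$ of $\mathbb{Q}Ge$.} Apply (O1) to $\mathbb{Z}G\subseteq\prod_e\mathbb{Z}Ge$, project, and apply (O1) again.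
\item[(O4)] \emph{Orders in $\mathbb{Q}$, in imaginary quadratic fields and in $\mathbb{H}=\mathbb{Q}\langle1,\mathbf{i},\mathbf{j},\mathbf{k}\rangle$ have finite unit groups.} Units have norm $1$, and the norm is a positive definite quadratic form on a lattice.
\end{enumerate}

\section{Subdirect products}\label{sec:subdirect}

By (O3) the unit group sits with finite index in the product of its images in the components. A subgroup of finite index in a product of groups with FA need not have FA (take $\Delta_c\times1$ and its translations). What saves the statement is that the unit group projects \emph{onto} each of its images.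

\begin{proposition}\label{prop:subdirect}
Let $Y_1,\dots,Y_m$ be finitely generated groups with FA, and let $J\le Y_1\times\dots\times Y_m$ be a subgroup of finite index that projects onto every factor. Then $J$ has FA.
\end{proposition}

\begin{proof}
Let $m=2$ first. Put $N_1=J\cap(Y_1\times1)$ and $N_2=J\cap(1\times Y_2)$. These are commuting normal subgroups of $J$, of finite index in the respective factors and hence finitely generated, and $J/N_2\cong Y_1$, $J/N_1\cong Y_2$. Suppose that $J$ acts on a tree $T$ without a fixed vertex.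

By (T2) neither $N_1$ nor $N_2$ fixes a vertex, so by (T4) both contain hyperbolic elements. Let $h\in N_1$ and $g\in N_2$ be hyperbolic. As $g$ commutes with $h$, it preserves the line $A_h$, so $A_g\subseteq A_h$ and $A_g=A_h$ by (T5). Hence all hyperbolic elements of $N_1$ and $N_2$ have one and the same axis $\ell$, and $\ell$ is $J$-invariant because $N_1$ is normal. Let $\varepsilon\colon J\to\{\pm1\}$ record whether an element preserves the orientation of $\ell$. An automorphism of $\ell$ that commutes with a nontrivial translation is a translation, so $\varepsilon(N_1)=\varepsilon(N_2)=1$. The signed translation length is a nonzero homomorphism $f\colon N_1\to\mathbb{Z}$ with $f(xnx^{-1})=\varepsilon(x)f(n)$ for $x\in J$.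

The action on $\ell$ does not factor through $Y_1$, so we build one that does. View $\varepsilon$ as a character of $Y_1=J/N_2$, and $N_1$ as a normal subgroup of finite index of $Y_1$ contained in $Y_1^+=\ker\varepsilon$; let $r=[Y_1^+:N_1]$. By Lemma~\ref{lem:transfer}, $\tilde f(x)=f(x^r)$ is a nonzero homomorphism $Y_1^+\to\mathbb{Z}$, and $\tilde f(yxy^{-1})=f(yx^ry^{-1})=\varepsilon(y)\tilde f(x)$ for $y\in Y_1$. So $\ker\tilde f$ is normal in $Y_1$, and $C=Y_1^+/\ker\tilde f$ is infinite cyclic. If $\varepsilon=1$, then $Y_1$ maps onto $C$. Otherwise $C$ has index $2$ in $Y_1/\ker\tilde f$ and an element $y\notin C$ inverts $C$; then $y^2\in C$ is fixed by inversion, so $y^2=1$ and $Y_1/\ker\tilde f\cong D_\infty$. Both cases contradict FA for $Y_1$ by (T6).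

For $m>2$ let $J'$ be the projection of $J$ to $Y_1\times\dots\times Y_{m-1}$. It has finite index and projects onto every factor, so it is finitely generated and has FA by induction. Apply the case $m=2$ to $J\le J'\times Y_m$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:components}(a)]
Let $Y_e$ be the image of $\mathcal{U}(\mathbb{Z}G)$ in $\mathbb{Q}Ge$. If $\mathcal{U}(\mathbb{Z}G)$ has FA, so does its quotient $Y_e$. Conversely, the $Y_e$ are finitely generated by (O2), and $\mathcal{U}(\mathbb{Z}G)\le\prod_eY_e$ has finite index by (O3) and projects onto every factor. Apply Proposition~\ref{prop:subdirect}.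
\end{proof}

\begin{remark}\label{rem:cut}
If $\mathcal{U}(\mathbb{Z}G)$ has FA, then $G$ is cut. Otherwise the center, a subgroup of the finitely generated abelian group of units of the center of $\mathbb{Z}G$, contains a unit $u$ of infinite order. It acts as a scalar in each complex irreducible representation, and in some such representation $\varphi$ this scalar is not a root of unity. Then the image of $\det\circ\varphi\colon\mathcal{U}(\mathbb{Z}G)\to\mathbb{C}^\times$ is a finitely generated abelian group with an element of infinite order, and it maps onto $\mathbb{Z}$.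
\end{remark}

\section{Cusps and maps onto $\mathbb{Z}$}\label{sec:cusps}

Let $\mathbf{H}^3=\mathbb{C}\times\mathbb{R}_{>0}$ be hyperbolic space with boundary $\mathbb{C}\cup\{\infty\}$. The group $\mathrm{PGL}_2(\mathbb{C})=\mathrm{PSL}_2(\mathbb{C})$ acts on the boundary by $x\mapsto\frac{ax+b}{cx+d}$ and on $\mathbf{H}^3$ as the group of orientation-preserving isometries. For a set $X$ of invertible matrices, $\mathrm{P}X$ is its image in $\mathrm{PGL}_2(\mathbb{C})$. An element is \emph{parabolic} if it is represented by a unipotent matrix $\ne1$; the parabolic elements fixing $\infty$ are the translations $x\mapsto x+\beta$, $\beta\neq0$. A \emph{lattice} is a discrete subgroup $\Gamma$ with $\operatorname{vol}(\mathbf{H}^3/\Gamma)<\infty$. We recall three standard facts.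
\begin{itemize}
\item For $F$ imaginary quadratic, $\mathrm{PSL}_2(\mathcal{O}_F)$ is a lattice, of finite index in $\mathrm{PGL}_2(\mathcal{O}_F)$.
\item A lattice is finitely generated, so by Selberg's lemma it has a torsion-free normal subgroup of finite index.
\item A lattice $\Gamma$ preserves a family of disjoint open horoballs, one at each fixed point of a parabolic element of $\Gamma$, such that $\Gamma$ acts cocompactly on the complement $X$, which is contractible. If $\Gamma'\le\Gamma$ is torsion-free of finite index, $M=X/\Gamma'$ is a compact oriented $3$-manifold with $\pi_1(M)=\Gamma'$ whose boundary is a union of tori; the torus belonging to $p$ has fundamental group $\Gamma'_p$, the stabilizer of $p$.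
\end{itemize}

\begin{lemma}\label{lem:cusp}
Let $\Gamma\subset\mathrm{PSL}_2(\mathbb{C})$ be a lattice and $p$ the fixed point of a parabolic element of $\Gamma$. If every nontrivial element of the stabilizer $\Gamma_p$ is parabolic, then $\Gamma$ maps onto $\mathbb{Z}$.
\end{lemma}

\begin{proof}
Let $\Gamma'\trianglelefteq\Gamma$ be torsion-free of finite index, $\Phi=\Gamma/\Gamma'$, and $M$ as above. The finite group $\Phi$ acts on $M$ preserving the orientation, and it acts on $H_1(M;\mathbb{Q})=(\Gamma')^{\mathrm{ab}}\otimes\mathbb{Q}$ by conjugation. We look for a nonzero $\Phi$-invariant class in $H_1(M;\mathbb{Q})$ that comes from the boundary.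

Let $H=H_1(\partial M;\mathbb{Q})$, with its nondegenerate $\Phi$-invariant intersection form, and let $L$ be the kernel of $\iota\colon H\to H_1(M;\mathbb{Q})$. The subspace $L$ is isotropic: if $x,y\in L$, then $x=\partial s$ with $s\in H_2(M,\partial M;\mathbb{Q})$, and $x\cdot y=\pm s\cdot\iota(y)=0$. The form is nondegenerate on $H^\Phi$: if $x\in H^\Phi$ and $x\cdot y\ne0$, then the average $\bar y$ of the translates of $y$ lies in $H^\Phi$ and $x\cdot\bar y=x\cdot y$. Therefore $\dim(L\cap H^\Phi)\le\frac12\dim H^\Phi$, and $\iota(H^\Phi)\ne0$ as soon as $H^\Phi\neq0$.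

The hypothesis gives $H^\Phi\ne0$. Conjugating, let $p=\infty$; then $\Gamma_p$ consists of translations and is abelian. Let $\Sigma$ be the torus belonging to $p$. An element of $\Phi$ that preserves $\Sigma$ is represented by an element of $\Gamma_p$, and acts on $H_1(\Sigma;\mathbb{Q})=\Gamma'_p\otimes\mathbb{Q}$ by conjugation, that is, trivially. Take a nonzero class on $\Sigma$ and sum its translates over coset representatives of the stabilizer of $\Sigma$ in $\Phi$. The summands live on different tori, so the sum is a nonzero element of $H^\Phi$.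

Let $0\ne\xi\in\iota(H^\Phi)$ and let $\lambda$ be a linear form on $H_1(M;\mathbb{Q})$ with $\lambda(\xi)\ne0$. Then $f=\sum_{\phi\in\Phi}\lambda\circ\phi$ is a homomorphism $\Gamma'\to\mathbb{Q}$, invariant under conjugation by $\Gamma$, and nonzero since $f(\xi)=|\Phi|\lambda(\xi)$. By Lemma~\ref{lem:transfer} there is a nonzero homomorphism $\Gamma\to\mathbb{Q}$, and its finitely generated image is infinite cyclic.
\end{proof}

The hypothesis on $\Gamma_p$ cannot be dropped: the lattice $\Delta$ of Section~\ref{sec:Delta} contains the translations of Example~\ref{ex:triangle} and has finite abelianization. There the maps $c_r$ rotate the cusp at $\infty$.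

\begin{corollary}\label{cor:noHFA}
Let $F$ be imaginary quadratic. No subgroup $\Gamma$ of finite index in $\mathrm{PGL}_2(\mathcal{O}_F)$ has HFA.
\end{corollary}

\begin{proof}
Let $\Gamma'$ consist of the elements of $\Gamma$ represented by a matrix in $\mathrm{SL}_2(\mathcal{O}_F)$ congruent to $1$ modulo $2$. It has finite index in $\Gamma$ and in $\mathrm{PSL}_2(\mathcal{O}_F)$, so it is a lattice and contains $x\mapsto x+n$ for some $n\ge1$. An element of $\Gamma'_\infty$ is upper triangular with diagonal $(\lambda,\lambda^{-1})$, where $\lambda$ is a unit $\equiv1\bmod2$. For a fourth or sixth root of unity $\lambda\ne\pm1$ the norm of $\lambda-1$ is $1$, $2$ or $3$, not a multiple of $4$. So $\lambda=\pm1$, Lemma~\ref{lem:cusp} applies, and $\Gamma'$ does not have FA.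
\end{proof}

\section{The group $\mathrm{SL}(2,3)$ and its representations}\label{sec:group}

In $\mathcal{O}$ we have $\sqrt{-3}=1+2\omega=\omega-\omega^2$ and $(1-\omega)(1-\omega^2)=3$. Further $\mathcal{O}/2\mathcal{O}=\mathbb{F}_4$ and $\mathcal{O}/\sqrt{-3}\,\mathcal{O}=\mathbb{F}_3$, with $\omega\mapsto1$.

\subsection*{Hurwitz quaternions}
Let $\mathcal{L}=\mathbb{Z}\langle1,\mathbf{i},\mathbf{j},\mathbf{k}\rangle\subset\mathbb{H}$, let $\tau=\frac12(-1+\mathbf{i}+\mathbf{j}+\mathbf{k})$, and let $\mathcal{H}=\mathbb{Z}\langle1,\mathbf{i},\mathbf{j},\tau\rangle=\mathcal{L}\cup(\tau+\mathcal{L})$ be the Hurwitz order. Put $G=\mathcal{H}^\times$. It consists of $Q=\{\pm1,\pm\mathbf{i},\pm\mathbf{j},\pm\mathbf{k}\}$ and the sixteen elements $\frac12(\pm1\pm\mathbf{i}\pm\mathbf{j}\pm\mathbf{k})$, eight of order $3$ and eight of order $6$. So $Q\trianglelefteq G$ and $G=Q\rtimes\langle\tau\rangle$. We write $t$ for $\tau$ and $z$ for $-1$ when they are regarded as basis elements of $\mathbb{Z}G$.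

Let $\mathfrak{p}\subset\mathcal{H}$ be the set of elements of even norm. An element of $\tau+\mathcal{L}$ has odd norm, since a sum of four odd squares is $\equiv4\bmod8$. So $\mathfrak{p}$ is the set of elements of $\mathcal{L}$ with even coordinate sum, a subgroup of index $2\cdot2=4$ in $\mathcal{H}$. As the norm is multiplicative, $\mathfrak{p}$ is a two-sided ideal, and $2\mathcal{H}\subset\mathfrak{p}\subset\mathcal{L}$. It contains $(1+\mathbf{i})\mathcal{H}$, which has index $N(1+\mathbf{i})^2=4$ too; hence $\mathfrak{p}=(1+\mathbf{i})\mathcal{H}$.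

\subsection*{A matrix model}
We embed $\mathbb{H}$ in $M_2(K)$ so that $\tau$ is upper triangular and all lower-left entries are even:
\[
\mathbf{i}=\begin{pmatrix}1&1\\-2&-1\end{pmatrix},\quad
\mathbf{j}=\begin{pmatrix}-1&\omega^2\\-2\omega&1\end{pmatrix},\quad
\mathbf{k}=\mathbf{i}\mathbf{j}=\begin{pmatrix}-1-2\omega&-\omega\\-2\omega^2&-1-2\omega^2\end{pmatrix},\quad
\tau=\begin{pmatrix}\omega^2&-\omega\\0&\omega\end{pmatrix}.
\]
The first three matrices have trace $0$ and determinant $1$, so they square to $-1$, and $(\mathbf{i}\mathbf{j})^2=-1$ gives $\mathbf{i}\mathbf{j}=-\mathbf{j}\mathbf{i}$. The entries of $-1+\mathbf{i}+\mathbf{j}+\mathbf{k}$ are $-2-2\omega=2\omega^2$, $1+\omega^2-\omega=-2\omega$, $-2(1+\omega+\omega^2)=0$ and $-2-2\omega^2=2\omega$, which confirms the matrix of $\tau$. From now on $G=\langle\mathbf{i},\mathbf{j},\tau\rangle$ is also a subgroup of $\mathrm{SL}_2(\mathcal{O})$. Let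
\[
\Lambda=\left\{\begin{pmatrix}a&b\\c&d\end{pmatrix}\in M_2(\mathcal{O}):c\in2\mathcal{O}\right\},\qquad
\mathfrak{P}=\left\{\begin{pmatrix}a&b\\c&d\end{pmatrix}\in\Lambda:a,d\in2\mathcal{O}\right\}.
\]
The map $\Lambda\to\mathbb{F}_4\times\mathbb{F}_4$ given by $(a,d)\bmod2$ is a surjective ring homomorphism with kernel $\mathfrak{P}$.

\begin{lemma}\label{lem:Lambda}
We have $\Lambda=\mathcal{H}\oplus\mathcal{H}\omega$ and $\mathfrak{P}=\mathfrak{p}\oplus\mathfrak{p}\omega$.
\end{lemma}

\begin{proof}
In the coordinates $(a,b,c/2,d)$ on $\Lambda\cong\mathcal{O}^4$ the elements $1,\mathbf{i},\mathbf{j},\tau$ are $(1,0,0,1)$, $(1,1,-1,-1)$, $(-1,\omega^2,-\omega,1)$, $(\omega^2,-\omega,0,\omega)$. Subtracting the first coordinate from the fourth, we find the determinant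
\[
\det\begin{pmatrix}1&-1&-2\\\omega^2&-\omega&2\\-\omega&0&\omega-\omega^2\end{pmatrix}=(1-\omega^2)+(1+\omega)+2\omega^2=1 .
\]
So $1,\mathbf{i},\mathbf{j},\tau$ is an $\mathcal{O}$-basis of $\Lambda$, which is the first claim. The ideal $\mathfrak{P}$ has index $16$ and contains $1+\mathbf{i}=\left(\begin{smallmatrix}2&1\\-2&0\end{smallmatrix}\right)$, hence $(1+\mathbf{i})\Lambda=\mathfrak{p}\oplus\mathfrak{p}\omega$, which has index $4^2=16$.
\end{proof}

Reduction modulo $\sqrt{-3}$ gives a homomorphism $G\to\mathrm{SL}_2(\mathbb{F}_3)$ between groups of order $24$. A nontrivial normal subgroup of $G$ does not have order $3$, since $G$ has four conjugate subgroups of order $3$; so it has even order and contains the unique involution $-1$, which is not in the kernel. Hence $G\cong\mathrm{SL}(2,3)$.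

\subsection*{The simple components}
Let $\chi\colon G\to\mathbb{Z}/3$ have kernel $Q$ and $\chi(t)=1$. We use four ring homomorphisms:
\begin{itemize}
\item $\kappa\colon\mathbb{Z}G\to\mathbb{Z}[G/Q]=\mathbb{Z}C_3$;
\item $\sigma\colon\mathbb{Z}G\to\mathcal{H}$, $g\mapsto g$;
\item $\rho\colon\mathbb{Z}G\to\Lambda$, $g\mapsto\omega^{\chi(g)}g$;
\item $\theta\colon\mathbb{Z}G\to M_3(\mathbb{Z})$, given by conjugation of $G$ on $\mathbb{Z}\mathbf{i}\oplus\mathbb{Z}\mathbf{j}\oplus\mathbb{Z}\mathbf{k}$.
\end{itemize}
Under $\theta$ the group $Q$ acts through $V_4=Q/\langle z\rangle$ by the diagonal sign matrices of determinant $1$. Conjugation by $\tau$ permutes $\pm\mathbf{i},\pm\mathbf{j},\pm\mathbf{k}$, fixes $\mathbf{i}+\mathbf{j}+\mathbf{k}$ and does not fix $\mathbf{i}$; so $\Pi=\theta(t)$ is a cyclic permutation matrix. Thus $G/\langle z\rangle=V_4\rtimes\langle\bar t\rangle\cong A_4$, and $\theta$ factors through $\mathbb{Z}A_4$.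

Over $\mathbb{Q}$ these maps are onto $\mathbb{Q}\oplus K$, $\mathbb{H}$, $M_2(K)$ and $M_3(\mathbb{Q})$. For $\rho$, the image contains $\mathbb{H}$ and $\omega\tau$, hence $\omega$, and Lemma~\ref{lem:Lambda} applies. For $\theta$, the sign matrices span the diagonal matrices, and every matrix is uniquely $d_0+d_1\Pi+d_2\Pi^2$ with $d_r$ diagonal. The five simple algebras are pairwise non-isomorphic, of total dimension $1+2+4+8+9=24$. So they are the components of $\mathbb{Q}G$.

\section{Lifting congruence matrices to units}\label{sec:lifting}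

Which matrices are of the form $\rho(u)$ with $u$ a unit? The components are glued along primes, and where a neighboring component has finitely many units, the gluing imposes congruences. Since $\omega\equiv1$, we have $\rho\equiv\sigma\bmod\sqrt{-3}$; so $\sigma(u)=1$ forces $\rho(u)\equiv1\bmod\sqrt{-3}$. The diagonal entries of $\mathbf{i}$ and $\mathbf{j}$ are odd integers, so $\mathbb{Z}G\to\Lambda/\mathfrak{P}$ factors through $\kappa$, and $\kappa(u)=1$ forces $\rho(u)\in1+\mathfrak{P}$. This leads to
\[
\Gamma_0=\{\alpha\in\mathrm{SL}_2(\mathcal{O}):\alpha-1\in\sqrt{-3}\,M_2(\mathcal{O})\cap\mathfrak{P}\},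
\]
the matrices of determinant $1$ with $\alpha\equiv1\bmod\sqrt{-3}$, $c\equiv0$ and $a\equiv d\equiv1\bmod2$. It is the kernel of the reduction of the group $\mathrm{SL}_2(\mathcal{O})\cap\Lambda$, which contains $G$, modulo $\sqrt{-3}$ and $\mathfrak{P}$. So $G$ normalizes $\Gamma_0$, $G\Gamma_0$ is a group, and
\begin{equation}\label{eq:criterion}
g\in\mathrm{SL}_2(\mathcal{O})\cap\Lambda,\ h\in G,\ g\equiv h\bmod\sqrt{-3},\ g\equiv h\bmod\mathfrak{P}\quad\Longrightarrow\quad g\in h\Gamma_0 .
\end{equation}

\begin{proposition}\label{prop:lift}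
There is a subgroup $\Gamma_1\le\Gamma_0$ of index at most $2$, normalized by $G$, with $\Gamma_1\subseteq\rho(\mathcal{U}(\mathbb{Z}G))$. Consequently $\mathrm{P}(G\Gamma_1)\subseteq\mathrm{P}\rho(\mathcal{U}(\mathbb{Z}G))$ and $[\mathrm{P}(G\Gamma_0):\mathrm{P}(G\Gamma_1)]\le2$.
\end{proposition}

The tool is a fiber product. If $\mathfrak{a},\mathfrak{b}$ are ideals of a ring $S$ with $\mathfrak{a}\cap\mathfrak{b}=0$, then $S$ is the ring of pairs in $S/\mathfrak{a}\times S/\mathfrak{b}$ with equal image in $S/(\mathfrak{a}+\mathfrak{b})$, and its units are the pairs of units with equal image. In $\mathbb{Z}G$ an element $x$ of $(1-z)\cap(1+z)$ satisfies $zx=-x$ and $zx=x$, so $x=0$. Thus $\mathbb{Z}G$ is the fiber product of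
\[
\mathbb{Z}G/(1-z)=\mathbb{Z}A_4\qquad\text{and}\qquad R=\mathbb{Z}G/(1+z)=\mathcal{L}\oplus\mathcal{L}t\oplus\mathcal{L}t^2
\]
over $\mathbb{Z}G/(1-z,1+z)=\mathbb{F}_2A_4$; here $\mathcal{L}=\mathbb{Z}Q/(1+z)$. We lift $\alpha\in\Gamma_0$ to $R$, which is a question at the prime $3$, and then match its image in $\mathbb{F}_2A_4$ with a unit of $\mathbb{Z}A_4$, which is a question at the prime $2$.

\subsection*{The prime $3$: lifting to $R$}
The model is $\mathbb{Z}C_3$. The element $a+bt+ct^2$ maps to $a+b+c\in\mathbb{Z}$ and to $(a-c)+(b-c)\omega\in\mathcal{O}$. To hit the pair $(1,x+y\omega)$ we need $a=x+c$, $b=y+c$ and $3c=1-x-y$, which is solvable exactly when $x+y\omega\equiv1\bmod\sqrt{-3}$. The same computation works with quaternion coefficients; the congruence modulo $\mathfrak{P}$ keeps the coefficients in $\mathcal{L}$. Let $\pi\colon R\to R/2R=\mathbb{F}_2A_4$, let $I_2=\ker(\mathbb{F}_2A_4\to\mathbb{F}_2C_3)$, and let $E=1+I_2$, a set closed under multiplication and under conjugation by $A_4$.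

\begin{lemma}\label{lem:three}
There is a homomorphism $v\colon\Gamma_0\to\mathcal{U}(R)$ with $\sigma(v(\alpha))=1$, $\rho(v(\alpha))=\alpha$, $\pi(v(\alpha))\in E$ and $v(g\alpha g^{-1})=gv(\alpha)g^{-1}$ for $g\in G$.
\end{lemma}

\begin{proof}
The maps $\sigma$ and $\rho$ send $z$ to $-1$, so they factor through $R$. For $r=r_0+r_1t+r_2t^2$ put $a=r_0$, $b=r_1\tau$, $c=r_2\tau^2\in\mathcal{H}$. Then $\sigma(r)=a+b+c$ and $\rho(r)=(a-c)+(b-c)\omega$. If both vanish, then $a=b=c$ by Lemma~\ref{lem:Lambda} and $3a=0$. So $(\sigma,\rho)$ is injective on $R$.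

Let $\alpha\in\Gamma_0$ and write $\alpha=x+y\omega$ with $x,y\in\mathcal{H}$. By Lemma~\ref{lem:Lambda}, $x-1,y\in\mathfrak{p}$. Since $\sqrt{-3}$ is prime to $2$, we have $\alpha-1\in\sqrt{-3}\,M_2(\mathcal{O})\cap\Lambda=\sqrt{-3}\,\Lambda$. From
\[
(1+2\omega)(x'+y'\omega)=(x'-2y')+(2x'-y')\omega
\]
we get $x+y-1\in3\mathcal{H}$. Put $c=(1-x-y)/3\in\mathcal{H}$. As $3c$ and $2c$ lie in $\mathfrak{p}$, so does $c$. Put $a=x+c\in1+\mathfrak{p}$, $b=y+c\in\mathfrak{p}$ and
\[
v(\alpha)=a+(b\tau^{-1})\,t+(c\tau^{-2})\,t^2 .
\]
The coefficients lie in $1+\mathfrak{p},\mathfrak{p},\mathfrak{p}\subset\mathcal{L}$, because $\mathfrak{p}$ is a two-sided ideal of $\mathcal{H}$. So $v(\alpha)\in R$, with $\sigma(v(\alpha))=x+y+3c=1$ and $\rho(v(\alpha))=x+y\omega=\alpha$. These two values determine $v(\alpha)$. Hence $v(1)=1$, $v$ is multiplicative, and it is $G$-equivariant because $\rho(g)$ and $g$ differ by a scalar. Finally, $\mathcal{L}/2\mathcal{L}=\mathbb{F}_2V_4$, and $\mathfrak{p}$, having even coordinate sums, maps into the augmentation ideal; so $\pi(v(\alpha))\in1+I_2$.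
\end{proof}

\subsection*{The prime $2$: units of $\mathbb{Z}A_4$}
Here units are plentiful, since $\mathrm{SL}_3(\mathbb{Z})$ maps onto $\mathrm{SL}_3(\mathbb{Z}/8)$. The only obstruction is that a unit has determinant $\pm1$ under $\theta$, and an element of $E$ remembers the determinant of its lifts modulo $8$.

\begin{lemma}\label{lem:two}
There is a multiplicative map $\delta\colon E\to\{1,5\}\subset(\mathbb{Z}/8)^\times$, invariant under conjugation by $A_4$, such that every $e\in E$ with $\delta(e)=1$ is the image of a unit of $\mathbb{Z}A_4$.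
\end{lemma}

\begin{proof}
Let $I=\ker(\mathbb{Z}A_4\to\mathbb{Z}C_3)=J\oplus J\bar t\oplus J\bar t^2$, where $J$ is the augmentation ideal of $\mathbb{Z}V_4$. It maps onto $I_2$, with kernel $I\cap2\mathbb{Z}A_4=2I$ because $\mathbb{Z}A_4/I$ is torsion-free. The basis $\{w-1:1\ne w\in V_4\}$ of $J$ is mapped by $\theta$ to $-2\operatorname{diag}(0,1,1)$, $-2\operatorname{diag}(1,0,1)$, $-2\operatorname{diag}(1,1,0)$. The vectors $(0,1,1),(1,0,1),(1,1,0)$ have even coordinate sum and determinant $2$, so they form a basis of the vectors in $\mathbb{Z}^3$ with even coordinate sum. Hence $\theta$ is injective on $I$, and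
\[
\theta(I)=2\mathcal{N},\qquad\mathcal{N}=\mathcal{D}\oplus\mathcal{D}\Pi\oplus\mathcal{D}\Pi^2,\qquad\mathcal{D}=\{\operatorname{diag}(n_1,n_2,n_3):n_1+n_2+n_3\text{ even}\}.
\]
Matrices in $\mathcal{D}\Pi$ and $\mathcal{D}\Pi^2$ have zero diagonal, so every $N\in\mathcal{N}$ has even trace. Also $2M_3(\mathbb{Z})\subset\mathcal{N}$.

For $e\in E$ choose a lift $1+n$ with $n\in I$ and put $\delta(e)=\det\theta(1+n)\bmod8$. With $\theta(n)=2N$ we have $\det(1+2N)\equiv1+2\operatorname{tr}N\equiv1\bmod4$, so the value is $1$ or $5$. Two lifts have images $M$ and $M+4N'$ with $M\equiv1\bmod2$ and $N'\in\mathcal{N}$. Over $\mathbb{Z}_{(2)}$,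
\[
\det(M+4N')\equiv\det M\cdot\bigl(1+4\operatorname{tr}(M^{-1}N')\bigr)\bmod8,\qquad\operatorname{tr}(M^{-1}N')\equiv\operatorname{tr}N'\equiv0\bmod2,
\]
so $\delta$ is well defined. It is multiplicative and invariant because $1+I$ is closed under multiplication and conjugation.

Let $\delta(e)=1$ and $M=\theta(1+n)$. Choose $M'\in\mathrm{SL}_3(\mathbb{Z})$ with $M'\equiv M\bmod8$. As $8M_3(\mathbb{Z})\subset4\mathcal{N}=\theta(2I)$, we have $M'=\theta(1+n')$ with $n'\in n+2I$, and $1+n'$ is again a lift of $e$. The set $\theta(1+I)=1+2\mathcal{N}$ is closed under multiplication and is a union of cosets of $8M_3(\mathbb{Z})$, and modulo $8$ the matrix $M'^{-1}$ is a positive power of $M'$. So $M'^{-1}=\theta(1+n'')$ with $n''\in I$. Both $(1+n')(1+n'')-1$ and $(1+n'')(1+n')-1$ lie in $I\cap\ker\theta=0$. Thus $1+n'$ is a unit.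
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:lift}]
The map $\delta\circ\pi\circ v\colon\Gamma_0\to\{1,5\}$ is a homomorphism invariant under conjugation by $G$. Let $\Gamma_1$ be its kernel. For $\alpha\in\Gamma_1$ let $w\in\mathcal{U}(\mathbb{Z}A_4)$ have image $\pi(v(\alpha))$. The pair $(w,v(\alpha))$ is a unit $u$ of $\mathbb{Z}G$ with $\rho(u)=\alpha$. Since $\mathrm{P}\rho(G)=\mathrm{P}G$, the inclusion follows. If $\Gamma_0=\Gamma_1\cup\Gamma_1\gamma$, then $G\Gamma_0=G\Gamma_1\cup G\Gamma_1\gamma$, which bounds the index.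
\end{proof}

We do not need to decide whether $\Gamma_1=\Gamma_0$: a subgroup of $\mathrm{P}(G\Gamma_0)$ without subgroups of index $2$ lies in $\mathrm{P}(G\Gamma_1)$ in either case.

\section{A lattice with property FA}\label{sec:Delta}

By (T1) it suffices to find in $\mathrm{P}(G\Gamma_0)$ a subgroup of finite index with FA and without subgroups of index $2$. We generate one by rotations that preserve tiles of the tessellation of $\mathbf{H}^3$ by regular ideal tetrahedra: the relations then give FA, and the tiles give finite covolume. In $\mathrm{SL}_2(\mathcal{O})\cap\Lambda$ put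
\begin{gather*}
s_1=\begin{pmatrix}1&-1\\2&-1\end{pmatrix},\qquad
s_2=\begin{pmatrix}\omega-\omega^2&-\omega\\-2\omega^2&\omega^2-\omega\end{pmatrix},\qquad
s_3=\begin{pmatrix}1&\omega^2\\-2\omega&-1\end{pmatrix},\\
c_1=\begin{pmatrix}\omega^2&-\omega^2\\0&\omega\end{pmatrix},\qquad
c_2=\begin{pmatrix}\omega^2&2\omega\\0&\omega\end{pmatrix},\qquad
c_3=\begin{pmatrix}\omega^2&-1\\0&\omega\end{pmatrix}.
\end{gather*}
The determinants of the $s_r$ are $-1+2$, $3-2$ and $-1+2$. As M\"obius maps, the $c_r$ are those of Example~\ref{ex:triangle}. Let $\Delta\subset\mathrm{PSL}_2(\mathcal{O})$ be generated by the images of the six matrices, denoted by the same letters, and let $\Delta_s=\langle s_1,s_2,s_3\rangle\subset\Delta$.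

\begin{lemma}\label{lem:relations}
\begin{enumerate}
\item[(a)] In $\Delta$ we have $s_r^2=c_r^3=(s_rc_r)^3=1$ for $r=1,2,3$, and $s_1s_2s_3=c_1c_2c_3=1$.
\item[(b)] $\Delta\subseteq\mathrm{P}\rho(\mathcal{U}(\mathbb{Z}G))$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By Cayley--Hamilton a matrix of determinant $1$ has square $-1$ if its trace is $0$ and cube $\mp1$ if its trace is $\pm1$. The $s_r$ have trace $0$, and
\begin{align*}
\operatorname{tr}(s_1c_1)&=\omega^2+(-2\omega^2-\omega)=1,\\
\operatorname{tr}(s_2c_2)&=(1-\omega)+(-3-\omega^2)=-1,\\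
\operatorname{tr}(s_3c_3)&=\omega^2+(2\omega-\omega)=-1 .
\end{align*}
Next, $s_1s_2=\left(\begin{smallmatrix}-1&-\omega^2\\2\omega&1\end{smallmatrix}\right)=-s_3$ as matrices. The relations among the $c_r$ were found in Example~\ref{ex:triangle}.

(b) Modulo $\sqrt{-3}$, where $\omega\equiv1$ and $-2\equiv1$,
\[
s_1\equiv\begin{pmatrix}1&-1\\-1&-1\end{pmatrix}\equiv-\mathbf{j},\quad
s_2\equiv\begin{pmatrix}0&-1\\1&0\end{pmatrix}\equiv\mathbf{k},\quad
s_3\equiv\begin{pmatrix}1&1\\1&-1\end{pmatrix}\equiv\mathbf{i},\quad
c_r\equiv\begin{pmatrix}1&-1\\0&1\end{pmatrix}\equiv\tau .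
\]
The diagonal entries of the $s_r$ and of $\mathbf{i},\mathbf{j},\mathbf{k}$ are $\equiv1\bmod2$ (note $\omega-\omega^2=1+2\omega$), and $c_r$ has the same diagonal as $\tau$. By~\eqref{eq:criterion} all six matrices lie in $G\Gamma_0$. So $\Delta\cap\mathrm{P}(G\Gamma_1)$ has index at most $2$ in $\Delta$ by Proposition~\ref{prop:lift}. In $\Delta^{\mathrm{ab}}$ the relations in (a) give $s_r^2=s_r^3=1$, so $s_r=1$ and $\Delta^{\mathrm{ab}}$ has exponent dividing $3$. Hence $\Delta$ has no subgroup of index $2$, and $\Delta\subseteq\mathrm{P}(G\Gamma_1)$.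
\end{proof}

\subsection*{The fixed vertex}
Serre's criterion (T4) does not apply to the six generators on the strength of torsion alone: $\operatorname{tr}(s_1c_2)=\omega^2+3\omega=\sqrt{-3}-2$ is not real, so $s_1c_2$ has infinite order. The redundancy in the generators makes up for the missing pairs.

\begin{lemma}\label{lem:prism}
Let a group $Y$ be generated by $s_1,s_2,s_3,c_1,c_2,c_3$. Suppose that $Y_s=\langle s_1,s_2,s_3\rangle$ is generated by any two of the $s_r$, that $Y_c=\langle c_1,c_2,c_3\rangle$ is generated by any two of the $c_r$, and that $Y_s$, $Y_c$ and the three groups $\langle s_r,c_r\rangle$ have FA. Then $Y$ has FA.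
\end{lemma}

\begin{proof}
Let $Y$ act on a tree $T$. Then $T^{s_r}\cap T^{c_r}\ne\emptyset$, and $T^{Y_s}=T^{s_r}\cap T^{s_l}\neq\emptyset$, $T^{Y_c}=T^{c_r}\cap T^{c_l}\ne\emptyset$ for all $r\ne l$. Suppose that $T^{Y_s}$ and $T^{Y_c}$ are disjoint. Let $[x,y]$ be a shortest path with $x\in T^{Y_s}$, $y\in T^{Y_c}$, and let $x'$ be the neighbor of $x$ on it. Then $x'\notin T^{Y_s}$, so at most one $s_r$ fixes $x'$. For each of at least two indices $r$ we thus have $x'\notin T^{s_r}$, hence $T^{s_r}\cap[x,y]=\{x\}$. For such $r$ the subtrees $[x,y]$, $T^{s_r}$, $T^{c_r}$ intersect pairwise, as $y\in T^{c_r}$. By (T3) they have a common vertex, which must be $x$; so $x\in T^{c_r}$. Two such indices give $x\in T^{Y_c}$, a contradiction.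
\end{proof}

The third index is needed. In $D_\infty\times D_\infty$ let the involutions $s_1,c_2$ generate the first factor and $s_2,c_1$ the second. Then $\langle s_1,s_2\rangle$, $\langle c_1,c_2\rangle$, $\langle s_1,c_1\rangle$, $\langle s_2,c_2\rangle$ are finite, but the group maps onto $D_\infty$.

\begin{proposition}\label{prop:DeltaFA}
The group $\Delta$ has FA.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:relations}(a), $\Delta_s=\{1,s_1,s_2,s_3\}$ is finite and generated by any two of the $s_r$, and $\langle s_r,c_r\rangle$ is a quotient of $\langle s,c\mid s^2,c^3,(sc)^3\rangle\cong A_4$. The group $\Delta_c$ is covered by Example~\ref{ex:triangle}. Apply Lemma~\ref{lem:prism}.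
\end{proof}

\subsection*{Finite covolume}
Hyperbolic planes are vertical half-planes and hemispheres, and the reflection in such a plane acts on the boundary as the reflection in a line or the inversion in a circle. An ideal tetrahedron, the convex hull of four boundary points not on a circle, has finite volume; we denote it by its vertices. Its \emph{neighbor} across a face is its mirror image in that face. Isometries carry neighbors to neighbors. Let $\eta=-\omega^2=1+\omega=e^{\pi i/3}$, and consider eight tetrahedra (Figure~\ref{fig:tetra}):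
\[
\begin{array}{llll}
W=(\infty,0,1,\eta),&B_1=(\infty,0,1,-\omega),&B_2=(\infty,1,\eta,1+\eta),&B_3=(\infty,0,\eta,\omega),\\[2pt]
W'=(m,0,1,\eta),&B_1'=(m_1,0,1,-\omega),&B_2'=(m_2,1,\eta,1+\eta),&B_3'=(m_3,0,\eta,\omega),
\end{array}
\]
where the centroids of the four equilateral triangles are
\[
m=\frac{1+\eta}3=\frac1{1-\omega},\quad m_1=\frac{1-\omega}3=\frac1{1-\omega^2},\quad m_2=\frac{2(1+\eta)}3=\frac2{1-\omega},\quad m_3=\frac{\eta+\omega}{3}=\frac{1+2\omega}3 .
\]
The neighbors of $W$ across its three vertical faces are $B_1,B_2,B_3$. Inversion in the circumcircle of a triangle sends $\infty$ to the center, so a primed tetrahedron is the neighbor of the unprimed one across the face opposite $\infty$.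

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=2.5]
\draw (-0.5,0.866)--(1.5,0.866)--(0.5,-0.866)--cycle;
\draw[thick] (0,0)--(1,0)--(0.5,0.866)--cycle;
\node[left] at (0,0) {$0$}; \node[right] at (1,0) {$1$};
\node[above] at (0.5,0.866) {$\eta$}; \node[below] at (0.5,-0.866) {$-\omega$};
\node[above] at (1.5,0.866) {$1+\eta$}; \node[above] at (-0.5,0.866) {$\omega$};
\fill (0.5,0.289) circle (0.018) node[below] {$m$};
\fill (0.5,-0.289) circle (0.018) node[above] {$m_1$};
\fill (1,0.577) circle (0.018) node[above] {$m_2$};
\fill (0,0.577) circle (0.018) node[above] {$m_3$};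
\node at (0.5,0.52) {$W$}; \node at (0.5,-0.52) {$B_1$};
\node at (1,0.35) {$B_2$}; \node at (0,0.35) {$B_3$};
\end{tikzpicture}
\caption{The ideal tetrahedra $W,B_1,B_2,B_3$ seen from their common vertex $\infty$; each stands over an equilateral triangle in $\mathbb{C}$. Replacing the vertex $\infty$ by the centroid of the triangle gives the tetrahedra $W',B_1',B_2',B_3'$ underneath. The map $c_r$ is the rotation through $2\pi/3$ about $m_r$.}
\label{fig:tetra}
\end{figure}

\begin{proposition}\label{prop:covolume}
The group $\Delta$ has finite index in $\mathrm{PSL}_2(\mathcal{O})$.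
\end{proposition}

\begin{proof}
\emph{The rotations.} Substituting in Example~\ref{ex:triangle}, we find the cycles
\[
c_1\colon0\to-\omega\to1\to0,\qquad c_2\colon1\to1+\eta\to\eta\to1,\qquad c_3\colon0\to\eta\to\omega\to0 .
\]
The affine map $c_r$ fixes $\infty$ and the centroid $m_r$. So it preserves $B_r$ and $B_r'$ and permutes the three vertical faces of $B_r$ cyclically.

\emph{The half-turns.} We use $1+2\omega=\omega-\omega^2=-(1+2\omega^2)$.
\begin{itemize}
\item $s_1(x)=\frac{x-1}{2x-1}$ sends $0\mapsto1$, $\ \eta\mapsto\frac{\omega}{\omega-\omega^2}=m$, $\ -\omega\mapsto\frac{\omega^2}{\omega^2-\omega}=m_1$.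
\item $s_2(x)=\frac{(1-\omega)x-1}{-2\omega x+\omega-1}$ sends $0\mapsto\frac1{1-\omega}=m$ and $1\mapsto\frac{-\omega}{\omega^2}=\eta$. At $m_2$ the numerator is $1$ and the denominator is $\frac{-4\omega-(1-\omega)^2}{1-\omega}=\frac{-(1+\omega)^2}{1-\omega}=\frac{-\omega}{1-\omega}$, so $m_2\mapsto1-\omega^2=1+\eta$.
\item $s_3(x)=\frac{x+\omega^2}{-2\omega x-1}$ sends $0\mapsto\eta$, $\ 1\mapsto\frac{\omega}{1+2\omega}=m$, $\ \omega\mapsto\frac1{1+2\omega^2}=-\frac1{\sqrt{-3}}=m_3$.
\end{itemize}
Since the $s_r$ are involutions, they act on the vertices of $W'$ as $(0\ 1)(\eta\ m)$, $(0\ m)(1\ \eta)$, $(0\ \eta)(1\ m)$, and $s_r$ acts on the vertices of $B_r'$ as $(0\ 1)(-\omega\ m_1)$, $(1\ \eta)(1+\eta\ \ m_2)$, $(0\ \eta)(\omega\ m_3)$. So $\Delta_s$ is transitive on the vertices, hence the faces, of $W'$. The group $\langle s_r,c_r\rangle$ is transitive on those of $B_r'$, as $c_r$ cycles the vertices other than $m_r$ and $s_r$ moves $m_r$.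

\emph{Closure.} Let $\mathcal{S}$ be the set of $\Delta$-translates of the eight tetrahedra. All neighbors of members of $\mathcal{S}$ lie in $\mathcal{S}$; by equivariance it suffices to check the eight. The neighbors of $W$ are $B_1,B_2,B_3,W'$. Those of $B_r$ are $W$, $c_rW$, $c_r^{-1}W$, $B_r'$. Those of $W'$ are $\Delta_s$-translates of $W$, and those of $B_r'$ are $\langle s_r,c_r\rangle$-translates of $B_r$.

\emph{Covering.} The dihedral angles of $W$ along the three vertical edges are the angles $\pi/3$ of the triangle. The map $x\mapsto\eta/x$ acts on the vertices as $(\infty\ 0)(1\ \eta)$, and the rotation about $m$ cycles $0,1,\eta$; together they move every edge of $W$ to a vertical one. So all dihedral angles are $\pi/3$, and by Poincar\'e's theorem~\cite[Theorem~7.1.3]{Ratcliffe} the translates of $W$ under the group $\mathcal{R}$ generated by the reflections in its faces tessellate $\mathbf{H}^3$. If $r_1,\dots,r_n$ are generating reflections, $r_1\cdots r_lW$ is a neighbor of $r_1\cdots r_{l-1}W$. By induction every $\mathcal{R}$-translate of $W$ lies in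 $\mathcal{S}$. So the $\Delta$-translates of eight tetrahedra cover $\mathbf{H}^3$, and $\operatorname{vol}(\mathbf{H}^3/\Delta)<\infty$. As $\mathrm{PSL}_2(\mathcal{O})$ is discrete, this volume equals $[\mathrm{PSL}_2(\mathcal{O}):\Delta]$ times the positive number $\operatorname{vol}(\mathbf{H}^3/\mathrm{PSL}_2(\mathcal{O}))$.
\end{proof}

\section{The examples}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $G=\mathrm{SL}(2,3)=\mathcal{H}^\times$ and $Y=\mathcal{U}(\mathbb{Z}G)$. The element orders are $1,2,3,4,6$, and every integer coprime to such an $n$ is $\equiv\pm1\bmod n$. So $G$ is cut.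

\emph{FA.} By Theorem~\ref{thm:components}(a) we consider the images of $Y$ in the five components. In $\mathbb{Q}$, $K$ and $\mathbb{H}$ they are finite by (O4). The image $\theta(Y)$ has finite index in $\mathrm{GL}_3(\mathbb{Z})$ by (O3), so it has FA by (K). The group $\mathrm{P}\rho(Y)\subseteq\mathrm{PGL}_2(\mathcal{O})$ contains $\Delta$ (Lemma~\ref{lem:relations}), with finite index (Proposition~\ref{prop:covolume}), and $\Delta$ has FA (Proposition~\ref{prop:DeltaFA}); so $\mathrm{P}\rho(Y)$ has FA by (T1). The kernel of $\rho(Y)\to\mathrm{P}\rho(Y)$ consists of scalars in the finite group $\mathcal{O}^\times$, so $\rho(Y)$ has FA by (T2).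

\emph{Not HFA.} The quotient $\mathrm{P}\rho(Y)$ of $Y$ has finite index in $\mathrm{PGL}_2(\mathcal{O})$, so it does not have HFA by Corollary~\ref{cor:noHFA}. Hence neither does $Y$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:components}(b)]
Let $G_n=G\times C_2^n$. Its element orders are again among $1,2,3,4,6$, so it is cut. The $2^n$ characters $\psi$ of $C_2^n$ give the map $gc\mapsto(\psi(c)g)_\psi$, which identifies $\mathbb{Q}G_n$ with $(\mathbb{Q}G)^{2^n}$ and $\mathbb{Z}G_n$ with a suborder of $(\mathbb{Z}G)^{2^n}$. By (O1), $\mathcal{U}(\mathbb{Z}G_n)$ has finite index in $Y^{2^n}$. It projects onto every factor, because $u\in Y\subseteq\mathcal{U}(\mathbb{Z}G_n)$ maps to $(u,\dots,u)$. By Proposition~\ref{prop:subdirect} and Theorem~\ref{thm:main} it has FA. It does not have HFA, since its quotient $Y$ does not.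
\end{proof}

\section{Cut groups of order at most $24$}\label{sec:small}

Here $D_{2n}$ is the dihedral group of order $2n$ and $\mathrm{Dic}_n$ the dicyclic group of order $4n$. Most small groups are settled by the following lemma or by property (T).

\begin{lemma}\label{lem:M2Q}
If $\mathbb{Q}G$ has a simple component $M_2(\mathbb{Q})$, for instance if $G$ maps onto $S_3$ or $D_8$, then $\mathcal{U}(\mathbb{Z}G)$ does not have FA.
\end{lemma}

\begin{proof}
The order $\mathbb{Z}Ge\subset M_2(\mathbb{Q})$ preserves the lattice $\mathbb{Z}Ge\cdot\mathbb{Z}^2$, so after conjugation it lies in $M_2(\mathbb{Z})$. By (O3) the image of the unit group has finite index in $\mathrm{GL}_2(\mathbb{Z})$ and is infinite. Since $\mathrm{GL}_2(\mathbb{Z})\cong D_8*_{C_2^2}D_{12}$ acts on a tree with finite vertex stabilizers, an infinite subgroup fixes no vertex. Finally $\mathbb{Q}S_3=\mathbb{Q}^2\oplus M_2(\mathbb{Q})$ and $\mathbb{Q}D_8=\mathbb{Q}^4\oplus M_2(\mathbb{Q})$.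
\end{proof}

Three groups have a component $M_2(F)$ with $F$ imaginary quadratic and no component $M_2(\mathbb{Q})$ in sight, like $\mathrm{SL}(2,3)$, and need an argument each. They share a feature that $\mathrm{SL}(2,3)$ lacks: a central involution $z$ with $G/\langle z\rangle$ abelian of exponent dividing $4$ or $6$. By Higman's theorem the units of $\mathbb{Z}[G/\langle z\rangle]$ are then $\pm G/\langle z\rangle$, so
\begin{equation}\label{eq:higman}
\text{every }u\in\mathcal{U}(\mathbb{Z}G)\text{ is }u=\pm gu_1\text{ with }g\in G\text{ and }u_1\in1+(1-z)\mathbb{Z}G .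
\end{equation}
In each case we give $\rho\colon\mathbb{Z}G\to M_2(\mathcal{O}_F)$ with $\rho(z)=-1$ whose image $\Lambda_G$ spans $M_2(F)$. Then $\rho(u_1)\in1+2\Lambda_G$, and by (O3) the group $\Gamma=\mathrm{P}\rho(\mathcal{U}(\mathbb{Z}G))$ has finite index in $\mathrm{PGL}_2(\mathcal{O}_F)$, so it is a lattice. Every $p\in\mathbb{P}^1(F)$ is fixed by a parabolic element of $\Gamma$: take a nonzero nilpotent $\nu\in M_2(\mathcal{O}_F)$ whose kernel is the line $p$, and a suitable power $1+n\nu$ of $1+\nu$. So $\Gamma$ is a level-$2$ congruence group extended by the small group $\mathrm{P}\rho(G)$, which leaves too little torsion.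

\begin{lemma}\label{lem:Q8C3}
$\mathcal{U}(\mathbb{Z}[Q_8\times C_3])$ does not have FA.
\end{lemma}

\begin{proof}
Let $G=Q\times\langle t\rangle$, $\rho(qt^r)=\omega^rq$ with the matrices of Section~\ref{sec:group}, so $\Lambda_G=\mathcal{L}\oplus\mathcal{L}\omega$; and let $\sigma\colon\mathbb{Z}G\to\mathcal{L}$, $qt^r\mapsto q$. Then $\rho\equiv\sigma\bmod\sqrt{-3}$. For $u_1$ as in~\eqref{eq:higman}, $\sigma(u_1)\in\mathcal{L}^\times\cap(1+2\mathcal{L})=\{\pm1\}$. So $\beta=\rho(u_1)$ is $\equiv1\bmod2$ and $\equiv\pm1\bmod\sqrt{-3}$. Its determinant is a unit $\equiv1$ modulo $2$, hence $\pm1$, and $\equiv1$ modulo $\sqrt{-3}$, hence $1$. As $\rho(t)$ is a scalar, every element of $\Gamma$ is represented by some $g=q\beta$ of determinant $1$, and $g^2=q^2(q^{-1}\beta q)\beta\equiv1\bmod2$. If $g$ fixes $\infty$, its diagonal is $(\lambda,\lambda^{-1})$ with $\lambda\in\mathcal{O}^\times$, and $\lambda^2\in\{1,\omega,\omega^2\}$ is $\equiv1\bmod2$. So $\lambda=\pm1$ and $\pm g$ is unipotent. By Lemma~\ref{lem:cusp}, $\Gamma$ maps onto $\mathbb{Z}$.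
\end{proof}

For $\mathrm{SL}(2,3)$, by contrast, $\rho(t)$ acts as $x\mapsto\omega x-1$ and rotates the cusp at $\infty$. From now on $i=\sqrt{-1}$.

\begin{lemma}\label{lem:M16}
For $G=M_{16}=\langle a,b\mid a^8=b^2=1,\ bab=a^5\rangle$, the group $\mathcal{U}(\mathbb{Z}G)$ does not have FA.
\end{lemma}

\begin{proof}
Here $z=a^4$ and $G/\langle z\rangle\cong C_4\times C_2$. Let $\rho(a)=\left(\begin{smallmatrix}0&1\\i&0\end{smallmatrix}\right)$ and $\rho(b)=\operatorname{diag}(1,-1)$; then $\rho(a)^2=i$ and $\rho(b)\rho(a)\rho(b)=-\rho(a)=\rho(a)^5$. The order $\Lambda_G$ is the $\mathbb{Z}[i]$-span of $\rho(1),\rho(b),\rho(a),\rho(ab)$, that is,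
\[
\Lambda_G=\left\{\begin{pmatrix}p&q\\ir&s\end{pmatrix}:p,q,r,s\in\mathbb{Z}[i],\ p\equiv s,\ q\equiv r\bmod2\right\},
\]
and all traces lie in $2\mathbb{Z}[i]$. For $\rho(u_1)=1+2\lambda$ the determinant $1+2\operatorname{tr}\lambda+4\det\lambda$ is a unit $\equiv1\bmod4$, so it is $1$. Every element of $\Gamma$ is represented by $g=\rho(h)(1+2\lambda)$ with $h\in\{1,a,b,ab\}$. The element $\rho(b)$ rotates the cusp $\infty$, so we use the cusp given by $\mathbf{v}=(1,1)^T$ instead. Let $g\mathbf{v}=\mu\mathbf{v}$, with second eigenvalue $\mu'$. Both $\mu$, a row sum, and $\mu'=\operatorname{tr}g-\mu$ lie in $\mathbb{Z}[i]$, and their product is a unit; so $\mu,\mu'\in\{\pm1,\pm i\}$. For $h\ne1$ we have $\operatorname{tr}g=2\operatorname{tr}(\rho(h)\lambda)\in4\mathbb{Z}[i]$.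
\begin{itemize}
\item $h=a,ab$: $\mu\mu'=\pm i$ gives $\mu'=\pm i\mu$, so $\operatorname{tr}g=\mu(1\pm i)\notin4\mathbb{Z}[i]$. This case does not occur.
\item $h=b$: $\mu\mu'=-1$, so $\mu-\mu^{-1}\in4\mathbb{Z}[i]$ and $\mu=\pm1$. Then $2\lambda\mathbf{v}=(\mu\rho(b)-1)\mathbf{v}$, so $\lambda\mathbf{v}$ is $(0,-1)^T$ or $(-1,0)^T$. But $\lambda\mathbf{v}=(p+q,ir+s)^T$ has entries congruent modulo $1+i$, as $i\equiv1$. This case does not occur.
\item $h=1$: $\mu+\mu^{-1}=\operatorname{tr}g\in2+4\mathbb{Z}[i]$, so $\mu=\mu'=\pm1$ and $\pm g$ is unipotent.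
\end{itemize}
By Lemma~\ref{lem:cusp}, $\Gamma$ maps onto $\mathbb{Z}$.
\end{proof}

For the third group we construct a tree from a family of disjoint planes.

\begin{lemma}\label{lem:Picard}
\begin{enumerate}
\item[(a)] No subgroup of finite index in $\mathrm{PSL}_2(\mathbb{Z}[i])$ has FA.
\item[(b)] For $G=C_4\circ D_8$, of order $16$, the group $\mathcal{U}(\mathbb{Z}G)$ does not have FA.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We use the hyperboloid model. On the space of Hermitian matrices $N=\left(\begin{smallmatrix}A&B\\\bar B&C\end{smallmatrix}\right)$ the form $-\det N=|B|^2-AC$ has signature $(3,1)$ and bilinear form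
\[
\langle N,N'\rangle=\operatorname{Re}(B\overline{B'})-\tfrac12(AC'+A'C).
\]
The group $\mathrm{SL}_2(\mathbb{C})$ acts by $\gamma\cdot N=\gamma N\gamma^*$, the space $\mathbf{H}^3$ is the set of positive definite $X$ with $\det X=1$, and the planes are the sets $N^\perp\cap\mathbf{H}^3$ with $\langle N,N\rangle=1$, where $N$ is determined up to sign. The form is positive definite on $X^\perp$. So if two distinct planes meet in $X$, then $|\langle N,N'\rangle|<1$ by Cauchy--Schwarz.

Let $N_0=\left(\begin{smallmatrix}0&i\\-i&0\end{smallmatrix}\right)$ and $\gamma=\left(\begin{smallmatrix}a&b\\c&d\end{smallmatrix}\right)\in\mathrm{SL}_2(\mathbb{Z}[i])$. For $N=\gamma\cdot N_0$ we get $A=i(a\bar b-\bar ab)\in2\mathbb{Z}$, $C=i(c\bar d-\bar cd)\in2\mathbb{Z}$, and $B=i(a\bar d-b\bar c)\equiv i(ad-bc)=i\bmod2$, since $\bar x\equiv x\bmod2$. For two such matrices $B\overline{B'}\in1+2\mathbb{Z}[i]$ and $AC'+A'C\in4\mathbb{Z}$, so $\langle N,N'\rangle$ is an odd integer. Hence distinct translates of the plane $P_0$ of $N_0$ are disjoint. The family is locally finite: the unit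 vectors orthogonal to some point of a compact subset of $\mathbf{H}^3$ form a compact set, which contains finitely many integral matrices.

Form a graph whose vertices are the components of the complement of the planes and whose edges are the planes, each joining the two components adjacent to it. It is connected by local finiteness, and it is a tree because every plane separates $\mathbf{H}^3$, so that every edge separates the graph. Subdivide it to avoid inversions. If a subgroup $\Gamma'$ of finite index fixed a vertex, it would preserve a component or a plane, hence a nonempty set contained in a closed half-space $S$. Choose $p\in\mathbb{P}^1(\mathbb{Q}(i))$ in the open disk at infinity complementary to $S$, and a parabolic $\gamma\in\Gamma'$ fixing $p$. Then $\gamma^nX\to p$ for every $X\in\mathbf{H}^3$, so orbits leave $S$, a contradiction.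

(b) Realize $G\subset\mathrm{GL}_2(\mathbb{Z}[i])$ by the scalar $i$, $x=\left(\begin{smallmatrix}0&1\\1&0\end{smallmatrix}\right)$ and $y=\operatorname{diag}(1,-1)$. Then $z=-1$, $G/\langle z\rangle\cong C_2^3$, and $\Lambda_G$ is the $\mathbb{Z}[i]$-span of $1,x,y,xy$, with traces in $2\mathbb{Z}[i]$. As in Lemma~\ref{lem:M16}, $\det\rho(u_1)=1$. The three generators have determinant $-1$, so $\det\rho(u)=\pm1$ for every unit $u$, and multiplying by the scalar $i$ if necessary makes the determinant $1$. Thus $\Gamma\subseteq\mathrm{PSL}_2(\mathbb{Z}[i])$, and (a) applies.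
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:small}]
Let $G$ be a cut group with $|G|\le24$. We show that $\mathcal{U}(\mathbb{Z}G)$ has HFA or fails FA unless $G\cong\mathrm{SL}(2,3)$; Theorem~\ref{thm:main} does the rest. If $G$ is abelian, the unit group equals its center, so it is finite and has HFA. Let $G$ be nonabelian.

\emph{Order less than $24$.} The groups $D_{10},D_{14},D_{22},D_{20},\mathrm{Dic}_5$ are not cut: a generator $g$ of the normal subgroup of prime order $p\ge5$ is conjugate only to $g^{\pm1}$, and $g^2\ne g^{\pm1}$. The remaining nonabelian groups fall into four classes.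
\begin{itemize}
\item \emph{Quotient $S_3$ or $D_8$; no FA by Lemma~\ref{lem:M2Q}.} The groups $S_3$, $D_{12}$, $\mathrm{Dic}_3$ (modulo the center) and the groups $D_{18}$, $S_3\times C_3$, $C_3^2\rtimes C_2$ of order $18$ (modulo a normal subgroup of order $3$) map onto $S_3$. The groups $D_8$, $D_8\times C_2$, then $D_{16}$, $SD_{16}$, $Q_{16}$ (modulo the center), and $C_4\rtimes C_4$, $C_2^2\rtimes C_4$ (modulo the square of a generator of the acting $C_4$) map onto $D_8$.
\item \emph{$M_{16}$ and $C_4\circ D_8$; no FA} by Lemmas~\ref{lem:M16} and~\ref{lem:Picard}.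
\item \emph{$Q_8$ and $Q_8\times C_2$; HFA.} All components are $\mathbb{Q}$ or $\mathbb{H}$, so the unit group is finite by (O4).
\item \emph{$A_4$, the Frobenius group $C_5\rtimes C_4$, and $C_7\rtimes C_3$; HFA.} By Section~\ref{sec:group}, $\mathbb{Q}A_4=\mathbb{Q}C_3\oplus M_3(\mathbb{Q})$. For $C_p\rtimes C_d$ let the generators act on $\mathbb{Q}(\zeta_p)$ as multiplication by $\zeta_p$ and as a field automorphism $\phi$ of order $d$, with fixed field $F=\mathbb{Q}$ or $\mathbb{Q}(\sqrt{-7})$. The powers of $\phi$ are independent over $\mathbb{Q}(\zeta_p)$, so the image of $\mathbb{Q}G$ has $F$-dimension $d^2$ and equals $M_d(F)$. Counting dimensions, $\mathbb{Q}G$ is $\mathbb{Q}C_4\oplus M_4(\mathbb{Q})$ or $\mathbb{Q}C_3\oplus M_3(\mathbb{Q}(\sqrt{-7}))$. The components of $\mathbb{Q}C_3$ and $\mathbb{Q}C_4$ fall under (O4). So by (O1) the unit group is commensurable with $\mathrm{SL}_3(\mathbb{Z})$, $\mathrm{SL}_4(\mathbb{Z})$ or $\mathrm{SL}_3(\mathcal{O}_{\mathbb{Q}(\sqrt{-7})})$, and it has (T) by (K).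
\end{itemize}

\emph{Order $24$, normal Sylow $3$-subgroup.} Then $G=C_3\rtimes S$ with $|S|=8$. If $S$ acts nontrivially, $C_S(C_3)$ has index $2$ in $S$ and is normal in $G$ with quotient $S_3$. Otherwise $G=C_3\times D_8$, which maps onto $D_8$, or $G=C_3\times Q_8$. By Lemmas~\ref{lem:M2Q} and~\ref{lem:Q8C3}, FA fails.

\emph{Order $24$, four Sylow $3$-subgroups.} Their normalizers have order $6$, so the kernel $Z$ of the conjugation action $G\to S_4$ has order dividing $6$. If $Z$ contained an element of order $3$, it would contain all four conjugate Sylow $3$-subgroups, while a group of order dividing $6$ has at most one subgroup of order $3$. So $|Z|\le2$. If $Z=1$, then $G\cong S_4$ maps onto $S_3$ and FA fails. If $|Z|=2$, then $Z$ is central and $G/Z\cong A_4$. Let $S$ be the preimage of $V_4$, so $G=S\rtimes C_3$. Squaring is constant on each coset of $Z$, and $C_3$ permutes the three nontrivial cosets in $S$ transitively; so all elements of $S\setminus Z$ have the same square. If it is $1$, then $S\cong C_2^3$, the subgroup $Z$ has a $C_3$-invariant complement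 by Maschke's theorem, and $G\cong A_4\times C_2$. Then $\mathbb{Q}G=(\mathbb{Q}A_4)^2$, the unit group is commensurable with $\mathrm{SL}_3(\mathbb{Z})^2$, and it has (T) and HFA. Otherwise $S$ has six elements of order $4$, so $S\cong Q_8$. The subgroups of order $3$ of $\operatorname{Aut}(Q_8)\cong S_4$ are conjugate, so $G$ is the unique extension $Q_8\rtimes C_3$ with nontrivial action, namely $\mathrm{SL}(2,3)$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BJJKT}
A.~B\"achle, G.~Janssens, E.~Jespers, A.~Kiefer, D.~Temmerman,
\emph{Abelianization and fixed point properties of units in integral group rings},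
arXiv:1811.12184 (2018).

\bibitem{Ratcliffe}
Ratcliffe, \emph{Foundations of Hyperbolic Manifolds}.

\bibitem{Serre}
Serre, \emph{Trees}.

\bibitem{Watatani}
Watatani, 1982.

\end{thebibliography}
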